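\title{Hyperbolic knots whose torsion polynomial has degree less than $4g-2$}

\begin{abstract}
The hyperbolic torsion polynomial $\mathcal T_K$ of a hyperbolic knot $K\subset S^3$ is a twisted Alexander polynomial attached to a lift to $\mathrm{SL}_2(\mathbb C)$ of the holonomy representation. Its degree is at most $4g(K)-2$, where $g(K)$ is the Seifert genus, and it has been conjectured that equality always holds. We disprove this. For odd coprime integers $3\le p<q$ we construct a hyperbolic knot $K_{p,q}$ with $4g(K_{p,q})-2-\deg\mathcal T_{K_{p,q}}\ge 4(p-2)$. The knot is invariant under an action of $\mathbb Z_p\times\mathbb Z_q$ on $S^3$ with two axes and bounds two invariant Seifert surfaces that meet the axes differently. The twisted homology splits over the characters of the group, and for some characters the surface of larger genus gives the smaller bound.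
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $K\subset S^3$ be a knot, let $X$ be its exterior (the complement of an open tubular neighborhood of $K$), let $\pi=\pi_1(X)$, and let $\phi\colon\pi\to\mathbb Z$ be the abelianization, a generator of $H^1(X;\mathbb Z)$. A \emph{Seifert surface} is a compact connected oriented surface $S$, properly embedded in $X$, whose boundary is a longitude of $K$. If $S$ has genus $g$ then $-\chi(S)=2g-1$. The \emph{Seifert genus} $g(K)$ is the least genus of a Seifert surface.

Suppose that $K$ is hyperbolic. The holonomy representation $\pi\to\mathrm{Isom}^+(\mathbb H^3)=\mathrm{PSL}_2(\mathbb C)$ of the complete hyperbolic structure lifts to a representation $\alpha\colon\pi\to\mathrm{SL}_2(\mathbb C)$. The homology of the infinite cyclic cover of $X$ with coefficients twisted by $\alpha$ is a module over $\Lambda=\mathbb C[t^{\pm1}]$, and the twisted Alexander polynomial of $(X,\phi,\alpha)$ measures its size. The \emph{hyperbolic torsion polynomial} $\mathcal T_K\in\Lambda$ of Dunfield, Friedl and Jackson \cite{DFJ} is a refinement of this polynomial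 which is a well-defined invariant of $K$; Section~\ref{sec:torsion} recalls all that we need about it. For a nonzero Laurent polynomial, $\deg$ denotes the difference between the highest and the lowest exponent.

The degree of $\mathcal T_K$ is tied to the genus in the same way as the degree of the classical Alexander polynomial, which is at most $2g(K)$. Let $M$ be $X$ cut along a Seifert surface $S$. The two copies of $S$ in $\partial M$ induce two maps $\iota_0,\iota_1\colon H_1(S;\alpha)\to H_1(M;\alpha)$ between spaces of dimension $-2\chi(S)$, and $\mathcal T_K=\det(\iota_1-t\iota_0)$ up to a unit. Hence $\deg\mathcal T_K\le 4g(K)-2$, with equality if and only if $\iota_0$ and $\iota_1$ are isomorphisms for a surface of minimal genus, that is, if $M$ looks like the product $S\times I$ to $\alpha$-twisted homology (Proposition~\ref{prop:general}). Equality holds when $K$ is fibered, since then $M$ is a product. In general, untwisted homology sees only the abelianization of $\pi_1(M)$, whereas $\alpha$ is faithful and discards nothing of the group; one may therefore hope that $\alpha$ always detects that a minimal genus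 surface cannot be simplified. This is the content of the following conjecture, which we take from \cite{AD}.

\medskip
\noindent\textbf{Conjecture.} \emph{For a hyperbolic knot $K\subset S^3$, the hyperbolic torsion polynomial determines the Seifert genus; precisely, $\deg\mathcal T_K=4g(K)-2$.}
\medskip

The conjecture is false.

\begin{theorem}\label{thm:main}
Let $3\le p<q$ be odd and coprime. The knot $K_{p,q}\subset S^3$ constructed in Section~\ref{sec:knots} is hyperbolic, and
\[
2g(K_{p,q})-1=3pq-3q-p,\qquad \deg\mathcal T_{K_{p,q}}\le 6pq-6p-6q+8 .
\]
Hence $4g(K_{p,q})-2-\deg\mathcal T_{K_{p,q}}\ge 4(p-2)>0$. For example, $K_{3,5}$ has genus $14$, so that $4g-2=54$, but $\deg\mathcal T_{K_{3,5}}\le 50$.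
\end{theorem}

The defect is unbounded over the family (take $q=p+2$). We claim only the upper bound for $\deg\mathcal T_{K_{p,q}}$, not its exact value.

\subsection*{The idea}
Every Seifert surface $S$ gives the bound $\deg\mathcal T_K\le\dim H_1(S;\alpha)$, and a surface of minimal genus gives the best bound of this kind. Suppose now that a finite abelian group $G$ acts on $X$ and compatibly on the coefficients. Then the twisted homology of the infinite cyclic cover is a direct sum of parts indexed by the characters $\psi$ of $G$, and each \emph{$G$-invariant} Seifert surface $S$ bounds the dimension of the $\psi$-part by $s_\psi(S)=\dim H_1(S;\alpha)_\psi$. Nothing forces us to use the same surface for all characters. Two invariant surfaces give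
\[
\deg\mathcal T_K\le\sum_\psi\min\bigl(s_\psi(S_1),s_\psi(S_2)\bigr),
\]
and a sum of minima can be smaller than the minimum of the two sums.

For $K_{p,q}$ the group is $G=\mathbb Z_p\times\mathbb Z_q$, the quotient $S^3/G$ is $S^3$ with branch set a Hopf link $A\cup B$ of orders $p$ and $q$, and $S_i/G$ is a disc $D_i$ with four branch points: $D_1$ meets $A$ three times and $B$ once, while $D_2$ meets $A$ once and $B$ three times. By rigidity $\alpha$ extends to the fundamental group of the quotient orbifold, and the meridians $\mu_A,\mu_B$ go to matrices with eigenvalues $\zeta_A^{\pm1}$ and $\zeta_B^{\pm1}$, nontrivial roots of unity of orders dividing $p$ and $q$. One computes $s_\psi(S_i)$ as an Euler characteristic. A cell of $D_i$ away from the branch points is covered by a free $G$-orbit and contributes $2$ to the $\psi$-part of the chain complex for every $\psi$; these cells have total Euler characteristic $1-4=-3$. A branch point on $A$ contributes $e_A(\psi)$, which is $1$ if $\psi(\mu_A)\in\{\zeta_A^{\pm1}\}$ and $0$ otherwise, and a branch point on $B$ contributes the analogous number $e_B(\psi)$. Thus $s_\psi(S_1)=6-3e_A-e_B$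 and $s_\psi(S_2)=6-e_A-3e_B$.

\begin{example}\label{ex:35}
Let $(p,q)=(3,5)$. A character is determined by a cube root of unity $\psi(\mu_A)$ and a fifth root of unity $\psi(\mu_B)$. Two of the three cube roots give $e_A=1$, and two of the five fifth roots give $e_B=1$. The $15$ characters fall into four types:
\[
\begin{array}{c|cccc|c}
(e_A,e_B)&(1,1)&(1,0)&(0,1)&(0,0)&\text{sum over }\psi\\ \hline
\text{number of }\psi&2\cdot2=4&2\cdot3=6&1\cdot2=2&1\cdot3=3&\\
s_\psi(S_1)&2&3&5&6&54\\
s_\psi(S_2)&2&5&3&6&62\\
\text{minimum}&2&3&3&6&50
\end{array}
\]
The sums $54$ and $62$ are $-2\chi(S_1)$ and $-2\chi(S_2)$, so $S_1$ has genus $14$ and $S_2$ has genus $16$. The surface $S_2$ is worse in total but better for the two characters of type $(0,1)$, and each of these lowers the bound by $2$.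
\end{example}

The count becomes a counterexample once we know that $S_1$ has minimal genus and that $K_{p,q}$ is hyperbolic. The genus cannot be certified by $\alpha$, for that is precisely what fails; we certify it by a local system of rank $p$ that is defined only on the complement of $S_1$. Hyperbolicity is proved by finding all subgroups $\mathbb Z^2$ of the knot group, using its action on a tree.

Section~\ref{sec:torsion} proves the general bound and Section~\ref{sec:knots} constructs the knots. The three assertions of Theorem~\ref{thm:main} are Proposition~\ref{prop:degree} (degree), Proposition~\ref{prop:genus} (genus) and Proposition~\ref{prop:hyp} (hyperbolicity). We put the degree bound first because it carries the idea. Logically the order is different: the genus computation uses only the construction, hyperbolicity uses that the genus is positive, and the degree bound uses Section~\ref{sec:hyp}.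

\section{The torsion polynomial and Seifert surfaces}\label{sec:torsion}

Let $K$ be a hyperbolic knot, with $X,\pi,\phi,\alpha$ as above. Put $N=\ker\phi$, let $\hat X$ be the universal cover of $X$ and let $\tilde X=\hat X/N$ be the infinite cyclic cover. Fix a triangulation of $X$ and lift it. For a subcomplex $Y\subset\tilde X$ with preimage $\hat Y\subset\hat X$, let $C(Y)$ be the quotient of $C_*(\hat Y;\mathbb C)\otimes\mathbb C^2$ by the relations $nc\otimes\alpha(n)w=c\otimes w$ for $n\in N$, and let $H_*(Y;\alpha)$ be its homology. Each cell of $Y$ contributes a copy of $\mathbb C^2$ to $C(Y)$. If $Y$ is connected, $H_0(Y;\alpha)$ is the space of coinvariants of $\mathbb C^2$ under the image of $\pi_1(Y)$. For $\gamma\in\pi$ the formula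
\begin{equation}\label{eq:action}
\gamma\colon C(Y)\to C(\gamma Y),\qquad \gamma(c\otimes w)=\gamma c\otimes\alpha(\gamma)w
\end{equation}
is well defined because $N$ is normal, and it depends only on $\gamma N$. Let $t$ be the generator of $\pi/N$ with $\phi(t)=1$. It acts on $\tilde X$ and, by \eqref{eq:action}, on $C(\tilde X)$, which becomes a complex of finitely generated free $\Lambda$-modules. Its homology is $H_*(X;\mathbb C^2_\alpha\otimes\Lambda)$, up to the convention $t\leftrightarrow t^{-1}$, which does not affect degrees.

The ring $\Lambda$ is a principal ideal domain whose units $ct^k$ have degree $0$; we write $\doteq$ for equality up to a unit. The \emph{order} of a finitely generated torsion module $\bigoplus_j\Lambda/(f_j)$ is $\prod_jf_j$. It is multiplicative in direct sums, and the cokernel of a square matrix with nonzero determinant has that determinant as its order. We use the following facts from \cite{DFJ}.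
\begin{itemize}
\item $\mathcal T_K\neq0$; equivalently $H_*(X;\mathbb C(t)^2_\alpha)=0$, which says that the modules $H_i(\tilde X;\alpha)$ are torsion. (If $\mathcal T_K$ were $0$, the conjectured formula would fail for $K$ anyway.)
\item $\mathcal T_K\doteq\operatorname{ord}H_1(\tilde X;\alpha)/\operatorname{ord}H_0(\tilde X;\alpha)$.
\item Passing to the other lift of the holonomy replaces $t$ by $-t$, which does not change degrees. So we may compute with either lift.
\end{itemize}

Let $S$ be a Seifert surface, taken to be a subcomplex. The class $\phi$ is given by the intersection number with $S$, so it vanishes on $\pi_1(S)$, and $S$ lifts to disjoint copies $t^j\tilde S\subset\tilde X$. Let $\tilde M$ be the region between $\tilde S$ and $t\tilde S$; it is a copy of $X$ cut along $S$, and $\tilde X=\bigcup_jt^j\tilde M$. Let $\iota_0\colon C(\tilde S)\to C(\tilde M)$ be induced by the inclusion, and let $\iota_1$ be $t\colon C(\tilde S)\to C(t\tilde S)$ followed by the inclusion.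

\begin{lemma}\label{lem:cut}
We have $H_0(\tilde S;\alpha)=H_2(\tilde S;\alpha)=0$ and $H_0(\tilde X;\alpha)=0$, and the sequence of $\Lambda$-modules
\begin{equation}\label{eq:MV}
0\to\Lambda\otimes H_1(\tilde S;\alpha)\xrightarrow{\ \iota_1-t\iota_0\ }\Lambda\otimes H_1(\tilde M;\alpha)\to H_1(\tilde X;\alpha)\to0
\end{equation}
is exact.
\end{lemma}

\begin{proof}
Suppose that $\alpha(\pi_1(S))$ fixes a nonzero vector. In a basis starting with this vector it consists of upper triangular unipotent matrices, so it is abelian. The curve $\partial S$ is a product of commutators in $\pi_1(S)$, hence $\alpha(\partial S)=1$. But $\alpha$ is faithful, and the longitude of a nontrivial knot is nontrivial in $\pi$. So $\pi_1(S)$ has no nonzero invariant vector. The form $\det$ on $\mathbb C^2$ identifies $\alpha$ with its dual, and coinvariants are dual to invariants of the dual; therefore $H_0(\tilde S;\alpha)=0$. As $\tilde X$ is connected, $H_0(\tilde X;\alpha)$ is a quotient of $H_0(\tilde S;\alpha)$ and vanishes. Also $H_2(\tilde S;\alpha)=0$, since $S$ is homotopy equivalent to a graph.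

The sum of the inclusions $\bigoplus_jC(t^j\tilde M)\to C(\tilde X)$ is onto. Its kernel is $\bigoplus_jC(t^j\tilde S)$, a chain in $t^j\tilde S$ being sent to its copy in $t^{j-1}\tilde M$ minus its copy in $t^j\tilde M$. Identify $\bigoplus_jC(t^jY)$ with $\Lambda\otimes C(Y)$ by $t^j\otimes c\mapsto t^jc$. Then the kernel is included by $t^j\otimes c\mapsto t^{j-1}\otimes\iota_1c-t^j\otimes\iota_0c$, and after multiplication by the unit $t$ we obtain a short exact sequence of complexes
\begin{equation}\label{eq:MVchain}
0\to\Lambda\otimes C(\tilde S)\xrightarrow{\ \iota_1-t\iota_0\ }\Lambda\otimes C(\tilde M)\to C(\tilde X)\to0 .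
\end{equation}
In its long exact sequence, the terms next to those of \eqref{eq:MV} are $\Lambda\otimes H_0(\tilde S;\alpha)=0$ and $H_2(\tilde X;\alpha)$. Since $X$ is homotopy equivalent to a finite $2$-complex, $H_2(\tilde X;\alpha)$ is a submodule of a free module; it is also torsion, so it is $0$.
\end{proof}

\begin{proposition}\label{prop:general}
For every Seifert surface $S$ we have $\deg\mathcal T_K\le-2\chi(S)$, with equality if and only if $\iota_0$ and $\iota_1$ induce isomorphisms on $H_1$. In particular $\deg\mathcal T_K\le4g(K)-2$, with equality if $K$ is fibered.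
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cut}, $s=\dim H_1(\tilde S;\alpha)=-2\chi(S)$. The map $\iota_1-t\iota_0$ in \eqref{eq:MV} is injective with torsion cokernel, so it is a square matrix of size $s$ with nonzero determinant, and $\mathcal T_K\doteq\det(\iota_1-t\iota_0)$. This is a polynomial with constant term $\det\iota_1$ and with coefficient $\pm\det\iota_0$ at $t^s$, which gives the first statement. If $S$ is a fiber of a fibration of $X$, then $\tilde M\cong S\times I$, both maps are isomorphisms, and $-2\chi(S)=\deg\mathcal T_K\le4g(K)-2\le-2\chi(S)$.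
\end{proof}

\section{The knots $K_{p,q}$}\label{sec:knots}

We want a knot in a $G$-cover of $S^3$ branched over $A\cup B$, with two invariant Seifert surfaces. We obtain it as the preimage of an unknot $U$, and the surfaces as preimages of two discs $D_1,D_2$ bounded by $U$. The cover should be $S^3$, so $A\cup B$ should be a Hopf link. To pass from the pattern of three points of $A$ and one of $B$ on $D_1$ to the pattern of one and three on $D_2$, two strands of $A$ must end in a cap and two strands of $B$ must start in a cup; cap and cup have to be clasped, since otherwise a curve around the two strands bounds a disc missing $A\cup B$.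

\subsection{Tangles and meridians}
Let $D$ be a disc and $I=[0,1]$. We draw $D\times I$ as seen from the front, with $I$ vertical, and consider tangles with four endpoints on the bottom and four on the top, in positions $1,\dots,4$ from left to right. The base point $\ast$ lies on the front of $\partial D$, different levels are compared along $\ast\times I$, and paths are composed from left to right. The \emph{meridian} of an oriented arc of a diagram is the loop that starts at the front, passes behind the arc from its left to its right, and returns to the front. If $x_i$ is the meridian of the $i$-th strand on a level, \emph{oriented upward}, then $x_1x_2x_3x_4=\partial D$. The group of the tangle complement has the Wirtinger presentation, with one generator for each arc and one relation for each crossing. At a crossing of positions $i,i+1$ the over-strand keeps its meridian and the product $x_ix_{i+1}$ is preserved. So the meridians $x_i',x_{i+1}'$ above the crossing are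
\begin{align}
x_i'&=x_ix_{i+1}x_i^{-1},& x_{i+1}'&=x_i &&\text{(over-strand from lower left to upper right),}\label{eq:rule1}\\
x_i'&=x_{i+1},& x_{i+1}'&=x_{i+1}^{-1}x_ix_{i+1}&&\text{(over-strand from lower right to upper left).}\label{eq:rule2}
\end{align}
Put $P=x_ix_{i+1}$. Applying \eqref{eq:rule1} twice gives $x''_{i+1}=x_ix_{i+1}x_i^{-1}=Px_{i+1}P^{-1}$ and $x''_i=P(x''_{i+1})^{-1}=Px_iP^{-1}$: a full twist conjugates both meridians by $P$. Rule \eqref{eq:rule2} is inverse to \eqref{eq:rule1}, so applying it twice conjugates by $P^{-1}$.

For $n\in\mathbb Z$ the tangle $Q(n)$ has vertical strands in positions $1$ and $4$, with meridians $a$ and $b$, a cap joining the bottom positions $2,3$, and a cup joining the top positions $2,3$. Cap and cup are clasped by a horizontal row of $2|n|$ crossings, in which the over-strands run from upper left to lower right if $n>0$ and from lower left to upper right if $n<0$ (Figure~\ref{fig:link}). Let $u$ and $v$ be the meridians of the cap and of the cup where they enter the row from the left, directed rightward. A rotation of the picture by $90^\circ$ counterclockwise makes the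 two strands point upward, with the cup on the left, and turns the crossings into those of \eqref{eq:rule1} if $n>0$ and of \eqref{eq:rule2} if $n<0$. So the preserved product is $vu$, and the row conjugates both meridians by $\theta=(vu)^n$. Each crossing, read from the left, introduces one new arc and one relation expressing it by earlier arcs. Hence the complement of $Q(n)$ has free fundamental group $F(a,b,u,v)$, and the upward meridians on its bottom and top levels are
\begin{equation}\label{eq:levels}
\text{bottom: }(a,\ u,\ \theta u^{-1}\theta^{-1},\ b),\qquad\text{top: }(a,\ v^{-1},\ \theta v\theta^{-1},\ b).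
\end{equation}
The loop around positions $2,3$ is the same on both levels: $\kappa=u\theta u^{-1}\theta^{-1}=v^{-1}\theta v\theta^{-1}$, the equality being equivalent to $vu\theta=\theta vu$.

\subsection{The link}
Let $V=D\times S^1\subset S^3$ be an unknotted solid torus, embedded so that $\tau=\ast\times S^1$ bounds a disc outside $V$. Stack, from bottom to top, the tangle $Q_1=Q(-2)$, a crossing of type \eqref{eq:rule2} at positions $3,4$, the tangle $Q_2=Q(1)$, and a crossing of type \eqref{eq:rule1} at positions $1,2$, and close up in $V$. Let $D_1$ and $D_2$ be the levels at the bottom and at the top of $Q_1$, and let $U$ be the core of $S^3\setminus V$. Then $V$ is the exterior of the unknot $U$, with meridian $\tau$ (directed upward) and longitude $\delta=\partial D$.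

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,A/.style={line width=1.7pt},B/.style={line width=0.6pt},
  over/.style={preaction={draw=white,line width=6pt}}]
\foreach \y/\lab in {0/D_1,2/D_2,6/D_1}{\draw[dashed,gray] (-0.7,\y)--(6.3,\y); \node[right] at (6.3,\y) {$\lab$};}
\foreach \y/\lab in {0/x_i,2/y_i,3/z_i,5/w_i,6/x_i^+}{\node[left] at (-0.7,\y) {$\lab$};}
\foreach \x/\ov/\un in {1.6/A/B,2.2/B/A,2.8/A/B,3.4/B/A}{
  \draw[\un] (\x,1.3) .. controls +(0.3,0) and +(-0.3,0) .. (\x+0.6,0.7);
  \draw[\ov,over] (\x,0.7) .. controls +(0.3,0) and +(-0.3,0) .. (\x+0.6,1.3);}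
\foreach \x/\ov/\un in {2.2/A/B,2.8/B/A}{
  \draw[\un] (\x,3.7) .. controls +(0.3,0) and +(-0.3,0) .. (\x+0.6,4.3);
  \draw[\ov,over] (\x,4.3) .. controls +(0.3,0) and +(-0.3,0) .. (\x+0.6,3.7);}
\draw[A] (1,0)--(1,0.3) to[out=90,in=180] (1.6,0.7);
\draw[A] (4,0.7) to[out=0,in=90] (4.6,0.3)--(4.6,0);
\draw[B] (1.6,1.3) to[out=180,in=-90] (1,1.7)--(1,3.3) to[out=90,in=180] (1.6,3.7)--(2.2,3.7);
\draw[B] (4,1.3) to[out=0,in=-90] (4.6,1.7)--(4.6,2) to[out=90,in=-90] (5.6,3)--(5.6,6);
\draw[B,over] (5.6,2) to[out=90,in=-90] (4.6,3);
\draw[B] (5.6,0)--(5.6,2) (4.6,3)--(4.6,3.3) to[out=90,in=0] (4,3.7)--(3.4,3.7);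
\draw[A] (3.4,4.3)--(4,4.3) to[out=0,in=-90] (4.6,4.7)--(4.6,6);
\draw[A] (2.2,4.3)--(1.6,4.3) to[out=180,in=-90] (1,4.7)--(1,5) to[out=90,in=-90] (0,6);
\draw[A,over] (0,5) to[out=90,in=-90] (1,6);
\draw[A] (0,0)--(0,5);
\foreach \x/\y/\lab in {-0.25/1/a,5.85/1/b,1.55/0.4/u,1.55/1.6/v,1.9/3.45/s,1.9/4.6/r,6.8/1/Q_1,6.8/4/Q_2}{\node at (\x,\y) {$\lab$};}
\end{tikzpicture}
\caption{The link $A\cup B$ in the solid torus $V=D\times S^1$, cut along the disc $D_1$; top and bottom are identified. The component $A$ is thick and $B$ is thin. The disc $D_1$ meets $A$ three times and $B$ once; $D_2$ meets $A$ once and $B$ three times. The letters on the left name the upward meridians on each level.}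
\label{fig:link}
\end{figure}

Following the strands in Figure~\ref{fig:link}, one finds two components. The component $A$ consists of strand $1$ of $Q_1$ and of $Q_2$, the cap of $Q_1$ and the cup of $Q_2$. The component $B$ consists of strand $4$ of $Q_1$ and of $Q_2$, the cup of $Q_1$ and the cap of $Q_2$. Orient $A$ upward along strand $1$ and $B$ upward along strand $4$. Then $A$ crosses $D_1$ upward in positions $1,2$ and downward in position $3$, and $B$ crosses it upward in position $4$; so each has linking number $1$ with $U$.

Keep the letters $a,b,u,v$ and $\theta=(vu)^{-2}$ for $Q_1$. For $Q_2$ write $a_2,b_2$ for the vertical strands, $s$ for the cap, $r$ for the cup, and $\theta_2=rs$. Let $x_i,y_i$ be the bottom and top meridians of $Q_1$, let $z_i,w_i$ be those of $Q_2$, and let $x_i^+$ be the meridians above the last crossing. By \eqref{eq:rule2} and \eqref{eq:rule1},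
\begin{equation}\label{eq:glue}
\begin{aligned}
(z_1,z_2,z_3,z_4)&=(y_1,\ y_2,\ y_4,\ y_4^{-1}y_3y_4),\\
(x_1^+,x_2^+,x_3^+,x_4^+)&=(w_1w_2w_1^{-1},\ w_1,\ w_3,\ w_4).
\end{aligned}
\end{equation}
Put $V^\circ=V\setminus(A\cup B)$ and let $M^\circ$ be $V^\circ$ cut along $D_1$. By van Kampen's theorem $\pi_1(M^\circ)$ is the quotient of $F(a,b,u,v)*F(a_2,b_2,s,r)$ by the first line of \eqref{eq:glue}, and $\pi_1(V^\circ)$ is obtained from it by adjoining $\tau$ with the relations $x_i^+=\tau x_i\tau^{-1}$. With $y=(a,v^{-1},\theta v\theta^{-1},b)$ and $z=(a_2,s,\theta_2s^{-1}\theta_2^{-1},b_2)$, the first line of \eqref{eq:glue} reads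
\[
a_2=a,\qquad s=v^{-1},\qquad b=\theta_2v\theta_2^{-1}=rvr^{-1}\ \ (\text{as }\theta_2=rv^{-1}),\qquad b_2=b^{-1}\theta v\theta^{-1}b .
\]
These relations eliminate $a_2,s,b,b_2$. Therefore
\begin{equation}\label{eq:F}
F:=\pi_1(M^\circ)=F(a,u,v,r),\qquad F_{\mathrm b}:=\langle a,\ u,\ \theta u\theta^{-1},\ rvr^{-1}\rangle,\quad\theta=(vu)^{-2},
\end{equation}
where $F_{\mathrm b}$ is the image of the group of the bottom level. The tangle in $D\times I$ has three arcs of $A$, with meridians $a,u,r^{-1}$ in the orientation of $A$, and one arc of $B$, with meridian $v$ in the orientation of $B$.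

\begin{lemma}\label{lem:hopf}
$A\cup B$ is a Hopf link.
\end{lemma}

\begin{proof}
We compute with $Q(n)$ in place of $Q_1$, to see why $n=-2$. The group of $A\cup B$ is obtained from $\pi_1(V^\circ)$ by setting $\tau=1$, that is, from $F$ by equating $x=(a,u,\theta u^{-1}\theta^{-1},b)$ with $x^+=(ar^{-1}a^{-1},a,\theta_2r\theta_2^{-1},b_2)$. The first two entries give $r=a^{-1}$ and $u=a$, so that $\theta=(va)^n$, $\theta_2=(va)^{-1}$ and $b=a^{-1}va=(va)^{-1}v(va)$. The third entry gives $(va)^na^{-1}(va)^{-n}=(va)^{-1}a^{-1}(va)$, and the fourth gives $b=\theta v\theta^{-1}$, that is, $(va)^{-1}v(va)=(va)^nv(va)^{-n}$. So the group is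
\[
\langle a,v\mid (va)^{n+1}\text{ commutes with }a\text{ and }v\rangle .
\]
For $n=-2$ the element $va$ is central, and the group, being generated by $a$ and $va$, is $\mathbb Z^2$.

The group of a split link is a free product of two nontrivial groups, so $A\cup B$ is not split and its exterior is irreducible. A compact irreducible $3$-manifold with two boundary tori and group $\mathbb Z^2$ is $T^2\times I$. Filling along the two meridians gives $S^3$, which has $H_1=0$; so the meridians form a basis of $H_1(T^2)$, and a product homeomorphism carries them to the meridians of the Hopf link.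
\end{proof}

\begin{remark}
The group in the proof maps onto $\mathbb Z*\mathbb Z_{|n+1|}$ (kill $(va)^{n+1}$; read $\mathbb Z_0=\mathbb Z$), which is nonabelian unless $n+1=\pm1$. So, given $Q_2=Q(1)$, only $n=0$ and $n=-2$ give a Hopf link, and $n=0$ has no clasp.
\end{remark}

\subsection{The branched cover}
Let $3\le p<q$ be odd and coprime and let $G=\mathbb Z_p\times\mathbb Z_q$. Write $S^3$ as the join $S^1*S^1$. The join of the maps $z\mapsto z^p$ and $w\mapsto w^q$ is a $G$-cover $S^3\to S^3$ branched over a Hopf link, with order $p$ along one component and $q$ along the other. By Lemma~\ref{lem:hopf} we may take this link to be $A\cup B$, with order $p$ along $A$; the cover is given by $\mu_A\mapsto(1,0)$, $\mu_B\mapsto(0,1)$, where $\mu_A,\mu_B$ are meridians of the oriented components. The longitude $\delta$ of $U$ maps to $(1,1)$, which generates $G$ because $p$ and $q$ are coprime. Hence the preimage of $U$ is connected; this is the knot $K=K_{p,q}$. Its exterior $X$ is the preimage of $V$. The meridian $\tau$ maps to $0$ and lifts to a meridian of $K$.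

Let $S_i\subset X$ be the preimage of $D_i$. Since $\delta=\partial D_i$ generates $G$, the surface $S_i$ is connected and $\partial S_i$ is a single curve; so $S_i$ is a $G$-invariant Seifert surface of $K$. A point of $A$ has $q$ preimages, a point of $B$ has $p$, and any other point has $pq$. Counting cells,
\begin{equation}\label{eq:chi}
-\chi(S_1)=3pq-3q-p,\qquad-\chi(S_2)=3pq-q-3p=-\chi(S_1)+2(q-p).
\end{equation}

The group that records both $\pi=\pi_1(X)$ and the symmetry is the orbifold fundamental group
\[
\Pi=\pi_1(V^\circ)/R,\qquad R=\langle\langle\mu_A^p,\mu_B^q\rangle\rangle .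
\]

\begin{lemma}\label{lem:orb}
We have $\pi=\ker(\Pi\to G)$. The deck action of $\pi$ on the universal cover $\hat X$ extends to an action of $\Pi$ that covers the action of $G$ on $X$, with quotient $V$. The stabilizer of a point is trivial over $V^\circ$, a conjugate of $\langle\mu_A\rangle\cong\mathbb Z_p$ over $A$, and a conjugate of $\langle\mu_B\rangle\cong\mathbb Z_q$ over $B$.
\end{lemma}

\begin{proof}
Let $X^\circ\subset X$ and $\hat X^\circ\subset\hat X$ be the preimages of $V^\circ$. Then $\pi_1(X^\circ)=\ker(\pi_1(V^\circ)\to G)$, and $\pi$ is the quotient of $\pi_1(X^\circ)$ by all based meridians of the removed circles. These meridians are exactly the conjugates of $\mu_A^{\pm p}$ and $\mu_B^{\pm q}$ by elements of $\pi_1(V^\circ)$, and they generate $R$. This gives the first statement, and it shows that $\hat X^\circ\to V^\circ$ is the regular cover with deck group $\Pi$. Each deck transformation is a lift of an element of $G$ acting on $X^\circ$, so it extends to $\hat X$. The elements $\mu_A,\mu_B$ have orders exactly $p,q$, as their images in $G$ do. Let $\hat y$ lie over $y\in A$. Since $\pi$ acts freely,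 the stabilizer of $\hat y$ injects into the stabilizer in $G$ of its image in $X$, which has order $p$. The preimage of a small ball around $y$ is a disjoint union of balls, each containing one preimage of $y$. A meridian of $A$ inside the small ball lifts to a path inside the ball around $\hat y$, so a conjugate of $\mu_A$ preserves this ball and fixes $\hat y$. The same argument applies to $B$, with $q$ for $p$.
\end{proof}

\section{The degree bound}\label{sec:degree}

In this section we use two results of Section~\ref{sec:hyp}: $K=K_{p,q}$ is hyperbolic (Proposition~\ref{prop:hyp}), and $\Pi$ has no nontrivial finite normal subgroup (Lemma~\ref{lem:finite}).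

\subsection{Extending the holonomy}
For $G$ to act on twisted homology, formula \eqref{eq:action} must make sense for all $\gamma\in\Pi$. So we have to extend $\alpha$ to $\Pi$.

\begin{lemma}\label{lem:extend}
There is a faithful representation $\bar\alpha\colon\Pi\to\mathrm{SL}_2(\mathbb C)$ whose restriction $\alpha$ to $\pi$ is a lift of the holonomy. The matrix $\bar\alpha(\mu_A)$ is diagonalizable with eigenvalues $\zeta_A\ne\zeta_A^{-1}$, $\zeta_A^p=1$, and $\bar\alpha(\mu_B)$ is diagonalizable with eigenvalues $\zeta_B\ne\zeta_B^{-1}$, $\zeta_B^q=1$.
\end{lemma}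

\begin{proof}
Identify $\pi$ with its image under the holonomy. By Mostow--Prasad rigidity, every automorphism of $\pi$ is the conjugation by a unique element of $\mathrm{Isom}(\mathbb H^3)$. For $\gamma\in\Pi$ let $\Phi(\gamma)$ be the isometry that realizes conjugation by $\gamma$ on the normal subgroup $\pi$. By uniqueness, $\Phi$ is a homomorphism that extends the holonomy. The orientation character of $\Phi$ is trivial on $\pi$, so it is a homomorphism $G\to\{\pm1\}$, which is trivial as $|G|=pq$ is odd. Thus $\Phi$ takes values in $\mathrm{PSL}_2(\mathbb C)$. Its kernel meets $\pi$ trivially, hence injects into $G$, hence is a finite normal subgroup of $\Pi$; so $\Phi$ is faithful.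

The pullback by $\Phi$ of the central extension $\mathrm{SL}_2(\mathbb C)\to\mathrm{PSL}_2(\mathbb C)$ has a class $o\in H^2(\Pi;\mathbb Z/2)$, which vanishes if and only if $\Phi$ lifts. Its restriction to $\pi$ vanishes, because the holonomy lifts. Restriction to a subgroup of index $m$ followed by transfer is multiplication by $m$, and here $m=pq$ is odd; so $o=0$. Let $\bar\alpha$ be a lift of $\Phi$; it is faithful since $\Phi$ is. From $\bar\alpha(\mu_A)^p=1$ it follows that $\bar\alpha(\mu_A)$ is diagonalizable with eigenvalues $\zeta_A^{\pm1}$, $\zeta_A^p=1$. If $\zeta_A=\zeta_A^{-1}$, then $\bar\alpha(\mu_A)=\pm1$ and $\Phi(\mu_A)=1$, although $\mu_A\neq1$. The same argument applies to $\mu_B$.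
\end{proof}

Characters of $G$ are regarded as characters of $\Pi$. For a character $\psi$ let $e_A(\psi)\in\{0,1\}$ be the multiplicity of $\psi(\mu_A)$ as an eigenvalue of $\bar\alpha(\mu_A)$, and define $e_B(\psi)$ with $\mu_B$. The pair $(\psi(\mu_A),\psi(\mu_B))$ runs over all pairs of a $p$-th and a $q$-th root of unity. So $2q$ characters have $e_A=1$, $2p$ characters have $e_B=1$, and $4$ characters have both.

\subsection{The action of $G$ on twisted chains}
Triangulate $V$ so that $A,B,D_1,D_2$ are subcomplexes, and lift the triangulation to $X$ and $\hat X$. The group $\Pi$ permutes the simplices of $\hat X$, and an element that preserves a simplex fixes it pointwise, because the simplex maps injectively to $V$. Let $h\colon\hat X\to\mathbb R$ be a lift of $\hat X\to V\to S^1=\mathbb R/\mathbb Z$. For $\gamma\in\Pi$ the function $h\circ\gamma-h$ is a constant integer $\bar\phi(\gamma)$, and $\bar\phi\colon\Pi\to\mathbb Z$ is a homomorphism. It kills the torsion elements $\mu_A,\mu_B$ and sends the meridian $\tau\in\pi$ of $K$ to $1$; so its restriction to $\pi$ is $\phi$. Put $\Gamma=\ker\bar\phi$, so that $N=\Gamma\cap\pi$.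 The map $\Pi\to G\times\mathbb Z$ has kernel $N$. Hence $N$ is normal in $\Pi$ and $\Pi/N$ is abelian. Moreover $\Gamma/N=G$, because $\Gamma$ contains $\mu_A$ and $\mu_B$.

Formula \eqref{eq:action}, with $\bar\alpha$ in place of $\alpha$, now defines an action of $\Pi/N$. In particular $G=\Gamma/N$ acts on $C(\tilde X)$ and commutes with $t$. Write $D_i=D\times\{\lambda_i\}$ and put
\[
\hat S_i=h^{-1}(\lambda_i),\qquad\tilde S_i=\hat S_i/N,\qquad\tilde M_i=h^{-1}[\lambda_i,\lambda_i+1]/N .
\]
Then $\tilde S_i$ is a lift of $S_i$, and $\tilde M_i$ is the region between $\tilde S_i$ and $t\tilde S_i$. As $\Gamma$ preserves $h$, the group $G$ acts on $C(\tilde S_i)$ and $C(\tilde M_i)$, and all maps in \eqref{eq:MVchain} commute with $G$. For a complex vector space $W$ with an action of $G$ we have $W=\bigoplus_\psi W_\psi$, where $W_\psi=\{w:gw=\psi(g)w\text{ for all }g\in G\}$, and passing to $W_\psi$ preserves exact sequences. So \eqref{eq:MV} splits into exact sequences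
\begin{equation}\label{eq:MVpsi}
0\to\Lambda\otimes H_1(\tilde S_i;\alpha)_\psi\xrightarrow{\ \iota_1-t\iota_0\ }\Lambda\otimes H_1(\tilde M_i;\alpha)_\psi\to H_1(\tilde X;\alpha)_\psi\to0 .
\end{equation}
The point is that the right-hand term does not depend on $i$.

\begin{lemma}\label{lem:dims}
The numbers $s_\psi(S_i)=\dim H_1(\tilde S_i;\alpha)_\psi$ are
\[
s_\psi(S_1)=6-3e_A(\psi)-e_B(\psi),\qquad s_\psi(S_2)=6-e_A(\psi)-3e_B(\psi).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cut}, $-s_\psi(S_i)$ is the Euler characteristic of the complex $C(\tilde S_i)_\psi$. Every $\Pi$-orbit over $D_i$ meets $\hat S_i$ (apply a power of $\tau$), and two points of $\hat S_i$ in one $\Pi$-orbit differ by an element of $\Gamma$; so $\hat S_i/\Gamma=D_i$, and the $\Gamma$-orbits of cells of $\hat S_i$ correspond to the cells of $D_i$. Let $\sigma$ be a cell with stabilizer $\Gamma_\sigma$, a finite group that injects into $G$. Its orbit contributes to $C_*(\hat S_i;\mathbb C)\otimes\mathbb C^2$ the $\Gamma$-module $\mathbb C[\Gamma/\Gamma_\sigma]\otimes\mathbb C^2\cong\mathbb C[\Gamma]\otimes_{\mathbb C[\Gamma_\sigma]}\mathbb C^2$.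 Dividing by $N$, we see that it contributes the induced module $\mathbb C[G]\otimes_{\mathbb C[\Gamma_\sigma]}\mathbb C^2$ to $C(\tilde S_i)$. By Frobenius reciprocity, the $\psi$-part of this module has the dimension of the subspace of $\mathbb C^2$ on which $\Gamma_\sigma$ acts through $\psi$. By Lemma~\ref{lem:orb} this dimension is $2$ for a cell that is not a branch point. For a point of $D_i\cap A$ the group $\Gamma_\sigma$ is generated by a conjugate of $\mu_A$, which has the same eigenvalues and the same value of $\psi$, so the dimension is $e_A(\psi)$. For a point of $D_i\cap B$ it is $e_B(\psi)$. The alternating count of the cells that are not branch points is $\chi(D_i)-4=-3$. So the Euler characteristic is $-6+3e_A+e_B$ for $i=1$ and $-6+e_A+3e_B$ for $i=2$.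
\end{proof}

\begin{proposition}\label{prop:degree}
$\deg\mathcal T_{K_{p,q}}\le6pq-6p-6q+8=-2\chi(S_1)-4(p-2)$.
\end{proposition}

\begin{proof}
In \eqref{eq:MVpsi} the map $\iota_1-t\iota_0$ is injective with torsion cokernel, so it is a square matrix of size $s_\psi(S_i)$ with entries of degree at most one in $t$. Hence $\operatorname{ord}H_1(\tilde X;\alpha)_\psi$ has degree at most $s_\psi(S_i)$, for $i=1$ and for $i=2$. Since $H_0(\tilde X;\alpha)=0$ and the order is multiplicative,
\[
\deg\mathcal T_K=\sum_\psi\deg\operatorname{ord}H_1(\tilde X;\alpha)_\psi\le\sum_\psi\min_is_\psi(S_i).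
\]
By Lemma~\ref{lem:dims}, $\sum_\psi s_\psi(S_1)=6pq-6q-2p$, which is $-2\chi(S_1)$, and $s_\psi(S_1)-s_\psi(S_2)=2(e_B-e_A)$. So the minimum is $s_\psi(S_1)-2$ for the $2p-4$ characters with $e_B=1$, $e_A=0$, and it is $s_\psi(S_1)$ for all others. The sum of the minima is $6pq-6q-2p-2(2p-4)=6pq-6p-6q+8$.
\end{proof}

\section{The genus}\label{sec:genus}

By Proposition~\ref{prop:general}, a surface whose complement is a homology product for $\alpha$ has minimal genus. The next lemma draws the same conclusion from a local system that lives only on the cut manifold $M$ and need not extend over $X$. This freedom is what we need: in our case $M$ is a branched cover of a tangle complement with free group, so representations are easy to write down.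

\subsection{A criterion for minimal genus}
Recall duality with local coefficients: if $Z$ is a compact oriented $3$-manifold and $\partial Z=\partial_1\cup\partial_2$ is a union of two compact surfaces along their common boundary, then $H^i(Z,\partial_1;\mathcal E)\cong H_{3-i}(Z,\partial_2;\mathcal E)$ for every local system $\mathcal E$. Recall also that $\chi(Z)=\frac12\chi(\partial Z)$.

\begin{lemma}\label{lem:criterion}
Let $S$ be a Seifert surface of a knot with exterior $X$, let $M$ be $X$ cut along $S$, and let $S_-,S_+\subset\partial M$ be the two copies of $S$. If there is a complex local system $\mathcal E\ne0$ of finite rank on $M$ with $H^1(M,S_-;\mathcal E)=0$, then $S$ has minimal genus.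
\end{lemma}

\begin{proof}
The local system controls only surfaces inside $M$, whereas a competing Seifert surface may cross $S$. We lift the competitor to the infinite cyclic cover, where it lies in a finite stack of copies of $M$, and reduce the height of the stack by cut and paste.

\emph{Step 1: $H_*(M,S_-;\mathcal E^*)=0$.} As $M$ is connected, $H^0(M,S_-;\mathcal E)=0$, and by duality $H^3(M,S_-;\mathcal E)\cong H_0(M,\overline{\partial M\setminus S_-};\mathcal E)=0$. Since $\partial M$ is the union of $S_-$, $S_+$ and an annulus, $\chi(M)=\chi(S)$ and $\chi(M,S_-)=0$. So $H^2(M,S_-;\mathcal E)=0$ as well. The spaces $H^i(M,S_-;\mathcal E)$ are the duals of $H_i(M,S_-;\mathcal E^*)$.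

\emph{Step 2: separating surfaces.} Let $\tilde X$ be the infinite cyclic cover, let $\tilde S_j=t^j\tilde S_0$ be the lifts of $S$, and let $W_m$ be the region between $\tilde S_0$ and $\tilde S_m$. We choose $t$ so that $W_1=M$ with $\tilde S_0=S_-$. We have $H_2(\tilde X;\mathbb F_2)=0$. Indeed, since $X$ is homotopy equivalent to a finite $2$-complex, this module is a submodule of a finitely generated free $\mathbb F_2[t^{\pm1}]$-module, hence free of finite rank; and $t-1$ is surjective on it, because the sequence $0\to C_*(\tilde X)\xrightarrow{t-1}C_*(\tilde X)\to C_*(X)\to0$ embeds the cokernel of $t-1$ in $H_2(X;\mathbb F_2)=0$.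

Let $\mathcal C_m$ be the set of compact connected orientable properly embedded surfaces $\Sigma\subset W_m\setminus(\tilde S_0\cup\tilde S_m)$ such that $\partial\Sigma$ is a single curve, essential in the open annulus $\partial\tilde X$ and disjoint from all $\partial\tilde S_j$. We claim that such a $\Sigma$ cuts $W_m$ into exactly two components, one containing $\tilde S_0$ and one containing $\tilde S_m$. The union of $\Sigma$, $\tilde S_0$ and an annulus in $\partial\tilde X$ is a cycle mod $2$, and it bounds. So $\Sigma$ and $\tilde S_0$ have the same mod $2$ intersection number with every loop, namely zero, since $\tilde S_0$ separates $\tilde X$. A connected two-sided surface that does not separate meets some loop once; hence $\tilde X\setminus\Sigma$ has two components. An arc in $\partial\tilde X$ from $\partial\tilde S_0$ to $\partial\tilde S_m$ crosses $\partial\Sigma$ an odd number of times, so $\tilde S_0$ and $\tilde S_m$ lie in different components. A component of $W_m\setminus\Sigma$ missing $\tilde S_0\cup\tilde S_m$ would be open and closed in $\tilde X\setminus\Sigma$, hence a third component. As $\tilde S_0$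 and $\tilde S_m$ are connected, the claim follows.

We shall use \emph{compression}. Let $\Sigma\in\mathcal C_m$ and let $d$ be a disc in the interior of $W_m$ with $d\cap\Sigma=\partial d$, such that $\partial d$ does not bound a disc in $\Sigma$. Surgery along $d$ raises $\chi$ by $2$ and produces at most one closed component, which has genus at least $1$. Discarding it leaves a surface in $\mathcal C_m$ with Euler characteristic at least $\chi(\Sigma)+2$.

If $S'$ is any Seifert surface, isotope $\partial S'$ off $\partial S$. A suitable lift of $S'$ lies in $\mathcal C_m$ for some $m$. It therefore suffices to prove by induction on $m$ that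
\begin{equation}\label{eq:claim}
\chi(\Sigma)\le\chi(S)\qquad\text{for all }\Sigma\in\mathcal C_m .
\end{equation}

\emph{Step 3: $m=1$.} Let $M=M^-\cup_\Sigma M^+$ with $S_\pm\subset M^\pm$, and take coefficients in $\mathcal E^*$. By excision and duality, $H_3(M,M^-)=H_3(M^+,\Sigma)\cong H^0(M^+,\overline{\partial M^+\setminus\Sigma})=0$. The exact sequence of the triple $(M,M^-,S_-)$ then embeds $H_2(M^-,S_-)$ in $H_2(M,S_-)=0$. Also $H_0(M^-,S_-)=0$. So only odd degrees contribute to $(\operatorname{rk}\mathcal E)\,\chi(M^-,S_-)$, and $\chi(M^-,S_-)\le0$. On the other hand $\partial M^-$ is the union of $S_-$, $\Sigma$ and an annulus, so that $\chi(M^-,S_-)=\frac12(\chi(\Sigma)+\chi(S))-\chi(S)=\frac12(\chi(\Sigma)-\chi(S))$. This proves \eqref{eq:claim} for $m=1$.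

It follows that $\pi_1(S_\pm)\to\pi_1(M)$ is injective. Otherwise the loop theorem gives a properly embedded disc in $M$ whose boundary is an essential curve in $S_\pm$, and compressing a parallel copy of $S_\pm$ contradicts \eqref{eq:claim}. Since $\pi_1(\tilde X)$ is built from copies of $\pi_1(M)$ by amalgamation along these injections, each $\tilde S_j$ is $\pi_1$-injective in $\tilde X$.

\emph{Step 4: $m>1$.} Suppose that \eqref{eq:claim} holds for smaller values and fails for $m$. Choose $\Sigma\in\mathcal C_m$ with $\chi(\Sigma)$ maximal (it is at most $1$) and, among such surfaces transverse to $\tilde S_1$, with the fewest curves in $\Sigma\cap\tilde S_1$. These curves are closed, as the boundaries are disjoint. By maximality $\Sigma$ cannot be compressed. Suppose that an intersection curve bounds a disc in $\tilde S_1$, and let $d$ be an innermost such disc. Then $d\cap\Sigma=\partial d$, so $\partial d$ bounds a disc $d'\subset\Sigma$. Replacing $d'$ by $d$ and pushing off $\tilde S_1$ keeps $\chi$ and removes an intersection curve, a contradiction. So no intersection curve bounds a disc in $\tilde S_1$. None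 bounds a disc in $\Sigma$ either, since it would be null-homotopic in $\tilde X$, hence in $\tilde S_1$, and would bound a disc there.

If $\Sigma\cap\tilde S_1=\emptyset$, then $\Sigma\in\mathcal C_1$ or $t^{-1}\Sigma\in\mathcal C_{m-1}$, contrary to the induction hypothesis. Otherwise let $R_\Sigma$ and $R_1=W_1$ be the closed parts of $W_m$ below $\Sigma$ and below $\tilde S_1$, and let $\Sigma^-$ and $\Sigma^+$ be the frontiers in $W_m$ of $R_\Sigma\cap R_1$ and of $R_\Sigma\cup R_1$, with corners smoothed. Cut $\Sigma$ and $\tilde S_1$ along the intersection curves. Each piece lies in exactly one of $\Sigma^\pm$: the surface $\Sigma^-$ consists of the pieces of $\Sigma$ in $R_1$ and of $\tilde S_1$ in $R_\Sigma$, and $\Sigma^+$ of the others. So $\chi(\Sigma^-)+\chi(\Sigma^+)=\chi(\Sigma)+\chi(S)$. Every piece has an intersection curve in its boundary and is not a disc, so it has $\chi\le0$; hence every component of $\Sigma^\pm$ has $\chi\le0$. The curve $\partial\Sigma^-$ is the lower and $\partial\Sigma^+$ the upper one of $\partial\Sigma$ and $\partial\tilde S_1$. So exactly one component $\Sigma_0^\pm$ of $\Sigma^\pm$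 has boundary, and $\chi(\Sigma_0^-)+\chi(\Sigma_0^+)\ge\chi(\Sigma)+\chi(S)$. Both are orientable, being frontiers. Push $\Sigma_0^-$ slightly down and $\Sigma_0^+$ slightly up, off $\tilde S_1$. Then $\Sigma_0^-\in\mathcal C_1$ and $t^{-1}\Sigma_0^+\in\mathcal C_{m-1}$. By Step 3, $\chi(\Sigma_0^-)\le\chi(S)$, so $\chi(\Sigma_0^+)\ge\chi(\Sigma)>\chi(S)$, contrary to the induction hypothesis.
\end{proof}

\subsection{A linear algebra condition}
Let $M$ be the exterior of $K_{p,q}$ cut along $S_1$, and let $S_-$ be the copy over the bottom of Figure~\ref{fig:link}. Then $M$ is the $G$-cover of $D\times I$ branched over the tangle. With $F,F_{\mathrm b}$ as in \eqref{eq:F}, the map $F\to G$ is $a,u\mapsto(1,0)$, $r\mapsto(-1,0)$, $v\mapsto(0,1)$, and it is onto already on $F_{\mathrm b}$. Put $F_0=\ker(F\to G)$, so that $F=F_{\mathrm b}F_0$. As in Lemma~\ref{lem:orb}, $\pi_1(M)$ is the quotient of $F_0$ by the set $\mathcal R$ of all $F$-conjugates of $a^p,u^p,r^p,v^q$, and the image of $\pi_1(S_-)$ is the image of $F_0\cap F_{\mathrm b}$.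

Let $\rho\colon F\to\mathrm{GL}(E)$ be a representation on a finite-dimensional complex vector space with $\rho(a)^p=\rho(u)^p=\rho(r)^p=\rho(v)^q=1$. Then $\rho|_{F_0}$ kills $\mathcal R$ and defines a local system $\mathcal E$ on $M$. For a character $\psi$ of $G$ put $\mathsf u=\psi(u)\rho(u)$, $\mathsf v=\psi(v)\rho(v)$, $\mathsf r=\psi(r)\rho(r)$ and
\[
\Theta_\psi=(1-\mathsf u)(1+\mathsf v\mathsf u)(1-\mathsf v).
\]

\begin{lemma}\label{lem:reduce}
If $\ker\Theta_\psi\cap\operatorname{Im}(1-\mathsf r)=0$ for all $\psi$, then $H^1(M,S_-;\mathcal E)=0$.
\end{lemma}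

\begin{proof}
A \emph{derivation} from a group $H$ to an $H$-module is a map $z$ with $z(gh)=z(g)+gz(h)$. It satisfies $z(g^{-1})=-g^{-1}z(g)$ and $z(ghg^{-1})=(1-ghg^{-1})z(g)+gz(h)$. The group $H^1$ of a connected space is the space of derivations of its fundamental group modulo the principal ones, $g\mapsto(g-1)w$.

\emph{Relative classes as derivations.} Let $\mathcal Z$ be the space of derivations $\pi_1(M)\to E$ that vanish on the image of $\pi_1(S_-)$. The map $\mathcal Z\to H^1(M;\mathcal E)$ has image $\ker(H^1(M;\mathcal E)\to H^1(S_-;\mathcal E))$, since a derivation that is principal on $\pi_1(S_-)$ can be corrected by a principal derivation; its kernel is $E^{\pi_1(S_-)}/E^{\pi_1(M)}$. By the exact sequence of the pair, $H^1(M,S_-;\mathcal E)$ is an extension of the same two spaces. So we must show that $\mathcal Z=0$. Pulled back to $F_0$, the elements of $\mathcal Z$ are the derivations $z\colon F_0\to E$ that vanish on $F_0\cap F_{\mathrm b}$ and on $\mathcal R$.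

\emph{From $F_0$ to $F$.} The group $F_0$ has many generators; we use the symmetry to descend to $F$, which has four. For $f\in F_{\mathrm b}$ put $(f\cdot z)(k)=\rho(f)z(f^{-1}kf)$. This is an action of $F_{\mathrm b}$ on $\mathcal Z$, because conjugation by $f$ preserves $F_0\cap F_{\mathrm b}$ and $\mathcal R$. An element $m\in F_0\cap F_{\mathrm b}$ acts trivially: $\rho(m)z(m^{-1}km)=\rho(m)z(m^{-1})+z(k)+\rho(k)z(m)=z(k)$. So $G=F_{\mathrm b}/(F_0\cap F_{\mathrm b})$ acts. If $\mathcal Z\ne0$, there are a character $\psi$ and $z\ne0$ with $f\cdot z=\psi(f)^{-1}z$ for all $f\in F_{\mathrm b}$. Define $\hat z\colon F\to E$ by $\hat z(fk)=\psi(f)\rho(f)z(k)$ for $f\in F_{\mathrm b}$, $k\in F_0$. It is well defined: replacing $(f,k)$ by $(fm,m^{-1}k)$ with $m\in F_0\cap F_{\mathrm b}$ changes nothing, since $\psi(m)=1$ and $\rho(m)z(m^{-1}k)=z(k)$. It is a derivation for the action $\psi\rho$: writing $f_1k_1f_2k_2=f_1f_2\cdot(f_2^{-1}k_1f_2)k_2$ and using $\rho(f_2)z(f_2^{-1}k_1f_2)=\psi(f_2)^{-1}z(k_1)$, we get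
\begin{align*}
\hat z(f_1k_1f_2k_2)&=\psi(f_1f_2)\rho(f_1f_2)\bigl[z(f_2^{-1}k_1f_2)+\rho(f_2^{-1}k_1f_2)z(k_2)\bigr]\\
&=\psi(f_1)\rho(f_1)z(k_1)+\psi(f_1)\rho(f_1k_1)\cdot\psi(f_2)\rho(f_2)z(k_2)\\
&=\hat z(f_1k_1)+(\psi\rho)(f_1k_1)\,\hat z(f_2k_2).
\end{align*}
The derivation $\hat z$ extends $z$ and vanishes on $F_{\mathrm b}$.

\emph{Vanishing.} We have $\hat z(a)=\hat z(u)=0$. From $0=\hat z(r^p)=\sum_{i<p}\mathsf r^i\,\hat z(r)$ we get $\hat z(r)\in\operatorname{Im}(1-\mathsf r)$, since $\mathsf r^p=1$ and both spaces are the sum of the eigenspaces of $\mathsf r$ with eigenvalue different from $1$. So $\eta=\mathsf r^{-1}\hat z(r)$ lies in $\operatorname{Im}(1-\mathsf r)$. The generator $rvr^{-1}$ of $F_{\mathrm b}$ gives $(1-\mathsf r\mathsf v\mathsf r^{-1})\hat z(r)+\mathsf r\hat z(v)=0$, that is,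
\[
\hat z(v)=-(1-\mathsf v)\eta .
\]
Next, $\hat z(vu)=\hat z(v)$, so $\hat z((vu)^2)=(1+\mathsf v\mathsf u)\hat z(v)$ and $\hat z(\theta)=-(\mathsf v\mathsf u)^{-2}(1+\mathsf v\mathsf u)\hat z(v)$. The generator $\theta u\theta^{-1}$ gives $(\mathsf v\mathsf u)^{-2}(1-\mathsf u)(\mathsf v\mathsf u)^2\,\hat z(\theta)=0$, that is,
\[
(1-\mathsf u)(1+\mathsf v\mathsf u)\hat z(v)=0 .
\]
Together these say $\Theta_\psi\eta=0$. By hypothesis $\eta=0$, so $\hat z(r)=\hat z(v)=0$ and $\hat z=0$, a contradiction.
\end{proof}

The hypothesis of Lemma~\ref{lem:reduce} dictates the choice of $\rho$. Let $\zeta=e^{2\pi i/p}$, $\xi=e^{2\pi i/q}$ and $\psi(1,0)=\zeta^j$, $\psi(0,1)=\xi^k$. For some $k$ the matrix $\mathsf v=\xi^k\rho(v)$ has eigenvalue $1$, and then $\Theta_\psi$ is singular for every $j$. So $\mathsf r=\zeta^{-j}\rho(r)$ must have eigenvalue $1$ for every $j$: all $p$-th roots of unity must be eigenvalues of $\rho(r)$, and $\dim E\ge p$.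

\begin{proposition}\label{prop:genus}
The surface $S_1$ has minimal genus. Thus $2g(K_{p,q})-1=3pq-3q-p$.
\end{proposition}

\begin{proof}
Let $E=\mathbb C^p$, $Z=\operatorname{diag}(1,\zeta,\dots,\zeta^{p-1})$ and $\rho(a)=\rho(u)=Z$. We take $\rho(r)=PZP^{-1}$ with $P\in\mathrm{GL}_p(\mathbb C)$ to be chosen, and $\rho(v)$ in the conjugacy class $\mathcal O$ of $\operatorname{diag}(1,\xi,\dots,\xi^{p-1})$, whose entries are distinct because $q>p$.

Fix $\psi$. The diagonal matrix $\mathsf u=\zeta^jZ$ has the entry $1$ at exactly one index, so $\operatorname{rank}\Theta_\psi\le p-1$. The set of $\rho(v)\in\mathcal O$ for which the rank equals $p-1$ is Zariski open in $\mathcal O$, which is irreducible as an image of $\mathrm{GL}_p(\mathbb C)$. It is nonempty. Indeed, take $\rho(v)$ diagonal, with entries ordered so that the entry $1$ of $\mathsf v$, if there is one, sits at the index where $\mathsf u$ has the entry $1$. At any other index, with entries $\lambda\neq1$ of $\mathsf u$ and $\nu\neq1$ of $\mathsf v$, the entry of $\Theta_\psi$ is $(1-\lambda)(1+\nu\lambda)(1-\nu)$, and $\nu\lambda\ne-1$ because $(\nu\lambda)^{pq}=1$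 while $(-1)^{pq}=-1$, as $pq$ is odd. A finite intersection of nonempty open subsets of $\mathcal O$ is nonempty, so one $\rho(v)$ works for all $\psi$, and each $\ker\Theta_\psi$ is a line, spanned by a vector $\ell_\psi$.

The space $\operatorname{Im}(1-\mathsf r)$ is the image under $P$ of the coordinate hyperplane on which the coordinate belonging to the entry $\zeta^j$ of $Z$ vanishes. It contains $\ell_\psi$ if and only if that coordinate of $P^{-1}\ell_\psi$ is zero, a proper closed condition on $P$. Choose $P$ outside these finitely many closed sets. Lemmas~\ref{lem:reduce} and~\ref{lem:criterion} show that $S_1$ has minimal genus, and \eqref{eq:chi} gives the formula.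
\end{proof}

\begin{remark}
If $q<p$, a matrix of size $p$ with $\rho(v)^q=1$ has a repeated eigenvalue, so some $\ker\Theta_\psi$ has dimension at least $2$ and meets every hyperplane. The failure is real: by \eqref{eq:chi}, $S_2$ then has smaller genus than $S_1$.
\end{remark}

\begin{remark}\label{rem:alpha}
The same computation shows by hand where the holonomy fails. Let $\rho$ be the composition of $F\to\Pi$ with $\bar\alpha$, and let $\psi$ have $e_A=0$, $e_B=1$. Then $\mathsf v$ fixes a vector $\eta\neq0$, while $1$ is not an eigenvalue of $\mathsf r$, so that $\sum_{i<p}\mathsf r^i=0$. Let $\hat z$ be the derivation of the free group $F$ for the action $\psi\rho$ with $\hat z(a)=\hat z(u)=\hat z(v)=0$ and $\hat z(r)=\mathsf r\eta$. It vanishes on $\theta u\theta^{-1}$, and $\hat z(rvr^{-1})=\mathsf r(1-\mathsf v)\eta=0$, so it vanishes on $F_{\mathrm b}$. It vanishes on $a^p,u^p,r^p,v^q$, hence on their conjugates, since these powers act trivially. Its restriction to $F_0$ is nonzero because $F=F_{\mathrm b}F_0$. So $H^1(M,S_-;\alpha)\ne0$, although $S_1$ has minimal genus.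
\end{remark}

\section{Hyperbolicity}\label{sec:hyp}

By Thurston's theorem, a nontrivial knot in $S^3$ that is neither a torus knot nor a satellite is hyperbolic. Both exceptions produce a subgroup $\mathbb Z^2$ of the knot group that is not peripheral, that is, not conjugate into the image of $\pi_1(\partial X)$. So we show that every $\mathbb Z^2\subset\pi$ is peripheral. The discs $D_1,D_2$ split $\Pi$ as a graph of groups, and $\mathbb Z^2$ must contain an element of infinite order that fixes a line in the Bass--Serre tree. Such an element is a curve on a level that passes through all pieces, upward and downward. Through $Q(n)$ only elements of $\langle a,\kappa,b\rangle$ pass, up to conjugacy: the clasp forces the strands $2,3$ to be treated as one. The two extra crossings make the pairings of consecutive clasps incompatible, and only the powers of $\delta$ survive. To make this precise we have to intersect conjugates of subgroups of free products.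

We use the following facts about a group acting on a tree without inverting edges.
\begin{itemize}
\item[(T1)] Each element either fixes a vertex or is \emph{hyperbolic}: it has infinite order and translates a unique line, its axis. An element that commutes with a hyperbolic element preserves its axis and acts on it as a translation, possibly trivial.
\item[(T2)] (Serre's lemma) A finitely generated group without hyperbolic elements fixes a vertex. In particular a finite group does.
\item[(T3)] If a group $H$ acts with trivial edge stabilizers, lift a maximal subtree of the quotient graph to a subtree $Y_0$. Then $H$ is the free product of the stabilizers of the vertices of $Y_0$ and of a free group with one generator for each remaining edge of the quotient: lift the edge so that one end lies in $Y_0$; the generator is an element carrying a vertex of $Y_0$ to the other end.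
\end{itemize}
A free product $\mathcal F=C_1*\dots*C_k$ acts on the tree $Y(\mathcal F)$ with vertex set $\mathcal F\sqcup\bigsqcup_i\mathcal F/C_i$ and an edge from $f$ to $fC_i$ for all $f$ and $i$; edge stabilizers are trivial. A word $y_1\cdots y_l$ with $y_j\in C_{i_j}\setminus\{1\}$ is \emph{reduced} if $i_j\ne i_{j+1}$ for all $j$, and \emph{cyclically reduced} if moreover $l=1$ or $i_l\ne i_1$. Every element is represented by a reduced word, and every nontrivial element is conjugate to a cyclically reduced one.

\subsection{Pictures of subgroups}
Let $\mathcal F=C_1*\dots*C_k$ with $C_i=\langle c_i\rangle$ cyclic of order $m_i$, $3\le m_i\le\infty$. A subgroup $H$ is the stabilizer of a point in the right $\mathcal F$-set $H\backslash\mathcal F$, and the intersections $H\cap gH'g^{-1}$ are conjugate to the point stabilizers of the product of two such sets. For our subgroups, these infinite sets are determined by a finite core.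

A \emph{picture} $\Delta$ over $\mathcal F$ consists of a finite set of points, of \emph{arrows} $\omega\xrightarrow{c_i}\omega'$ between distinct points, and of \emph{pins} ``$c_i$ at $\omega$'', such that for each $i$ each point is incident with at most one arrow or pin labeled $c_i$. Points and arrows form a graph $|\Delta|$. The \emph{word} of a path in $|\Delta|$ is the product of the labels, with exponent $-1$ for arrows traversed backward.

A right action of $\mathcal F$ is the same as a right action of each $C_i$. The \emph{completion} $\Omega(\Delta)\supset\Delta$ is the $\mathcal F$-set built as follows. If $c_i$ is pinned at $\omega$, then $C_i$ fixes $\omega$. An arrow $\omega\xrightarrow{c_i}\omega'$ is completed to a free orbit, a copy of $C_i$ with $\omega=1$ and $\omega'=c_i$, by adding new points; a point that meets no label $c_i$ is completed to a free $C_i$-orbit in the same way. A new point has an orbit for one index only; we give it a new free $C_j$-orbit for every other index $j$, and repeat. Thus, for $\omega,\omega'\in\Delta$ and $1\neq y\in C_i$,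
\begin{equation}\label{eq:step}
\omega y=\omega'\iff
\begin{cases}
\omega=\omega'\text{ and $c_i$ is pinned there, or}\\
y=c_i\text{ and }\omega\xrightarrow{c_i}\omega',\text{ or}\\
y=c_i^{-1}\text{ and }\omega'\xrightarrow{c_i}\omega .
\end{cases}
\end{equation}
Let $B(\Omega)$ be the bipartite graph whose vertices are the points of $\Omega=\Omega(\Delta)$ and the pairs $(i,C_i\text{-orbit})$, with an edge from $\omega$ to $(i,\omega C_i)$. Let $B(\Delta)$ be the subgraph spanned by the points of $\Delta$ and the orbits that meet $\Delta$; it is $|\Delta|$ with each arrow subdivided and with some dangling edges added. By construction $B(\Omega)$ is $B(\Delta)$ with trees attached, each at a single vertex, and all fixed orbits lie in $B(\Delta)$.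

\begin{lemma}\label{lem:pic}
Let $\Omega=\Omega(\Delta)$.
\begin{itemize}
\item[(a)] Let $y=y_1\cdots y_l$ be reduced. If $\omega,\omega y\in\Delta$, then $\omega y_1\cdots y_j\in\Delta$ for all $j$.
\item[(b)] If $\omega\in\Omega$ is fixed by a cyclically reduced $y\ne1$, then $\omega\in\Delta$.
\item[(c)] Let $\omega\in\Delta$, and choose a maximal subtree of the component of $\omega$ in $|\Delta|$; let $f_{\omega'}$ be the word of the tree path from $\omega$ to $\omega'$. Then $\operatorname{Stab}(\omega)$ is the free product of the groups $f_{\omega'}C_if_{\omega'}^{-1}$, one for each pin $c_i$ at a point $\omega'$ of the component, and of the infinite cyclic groups generated by $f_{\omega'}c_if_{\omega''}^{-1}$, one for each arrow $\omega'\xrightarrow{c_i}\omega''$ of the component outside the subtree.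
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) Put $\omega_j=\omega y_1\cdots y_j$. We obtain a path $\omega_0,\beta_1,\omega_1,\beta_2,\dots,\omega_l$ in $B(\Omega)$, where $\beta_j$ is the $C_{i_j}$-orbit of $\omega_{j-1}$. It does not backtrack at a point, since $i_j\ne i_{j+1}$, and it backtracks at $\beta_j$ only if $\omega_{j-1}y_j=\omega_{j-1}$, that is, if $\beta_j$ is a fixed orbit. So it does not backtrack outside $B(\Delta)$. In (b), if $l=1$ then $\omega$ is a fixed orbit and lies in $\Delta$; if $l\ge2$ the path is closed and does not backtrack at $\omega_0=\omega_l$. If the path left $B(\Delta)$, consider a vertex of it at maximal distance from $B(\Delta)$. It lies in an attached tree, and it is not an endpoint in case (a); so the path backtracks there, a contradiction.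

(c) Let $H=\operatorname{Stab}(\omega)$. The map $f\mapsto\omega f$, $fC_i\mapsto(i,\omega fC_i)$ identifies $H\backslash Y(\mathcal F)$ with the component of $\omega$ in $B(\Omega)$. The stabilizer in $H$ of the vertex $fC_i$ is $fC_if^{-1}$ if $c_i$ is pinned at $\omega f$, and trivial otherwise. Extend the chosen subtree to a maximal subtree of this component that omits, for each remaining arrow $\omega'\xrightarrow{c_i}\omega''$, only the edge from its orbit to $\omega''$. Lift it so that each $\omega'$ goes to the vertex $f_{\omega'}$. The omitted edge lifts to the edge from $f_{\omega'}C_i$ to $f_{\omega'}c_i=(f_{\omega'}c_if_{\omega''}^{-1})f_{\omega''}$. Now (T3) applies.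
\end{proof}

Call a component of a picture \emph{small} if its graph is a tree and it has at most one pin, whose label has finite order. By (c), its points have finite stabilizers.

The \emph{product} $\Delta\times\Delta'$ of two pictures has as points the pairs $\omega\omega'$. The label $c_i$ is pinned at $\omega\omega'$ if it is pinned at both $\omega$ and $\omega'$. There is an arrow $\omega_1\omega_1'\xrightarrow{c_i}\omega_2\omega_2'$ if in each coordinate there is either an arrow labeled $c_i$ in this direction or the two points agree and carry the pin $c_i$, with an arrow in at least one coordinate. This is again a picture.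

\begin{lemma}\label{lem:product}
For points $\varpi_1,\varpi_2$ of $\Delta\times\Delta'$ and $y\in\mathcal F$, we have $\varpi_1y=\varpi_2$ in $\Omega(\Delta)\times\Omega(\Delta')$ if and only if $\varpi_1y=\varpi_2$ in $\Omega(\Delta\times\Delta')$.
\end{lemma}

\begin{proof}
Let first $1\neq y\in C_i$. Apply \eqref{eq:step} in both coordinates. Since $m_i\ge3$ we have $c_i\ne c_i^{-1}$, so a forward arrow in one coordinate cannot be combined with a backward arrow in the other. The remaining combinations are exactly the cases of \eqref{eq:step} for $\Delta\times\Delta'$. For a reduced word $y$, Lemma~\ref{lem:pic}(a) shows that, on either side of the equivalence, all intermediate points lie in $\Delta\times\Delta'$, and the first case applies to each syllable.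
\end{proof}

\begin{lemma}\label{lem:intersect}
Let $H=\operatorname{Stab}(\omega_0)$ and $H'=\operatorname{Stab}(\omega_0')$ with $\omega_0\in\Delta$, $\omega_0'\in\Delta'$. Then $H\cap H'$ is the stabilizer of $\omega_0\omega_0'$ in $\Omega(\Delta\times\Delta')$. Suppose that every component of $\Delta\times\Delta'$ other than that of $\omega_0\omega_0'$ is small. If $H\cap gH'g^{-1}$ contains an element of infinite order, then $g\in kH'$ for some $k\in H$, and $H\cap gH'g^{-1}=k(H\cap H')k^{-1}$.
\end{lemma}

\begin{proof}
The first statement follows from Lemma~\ref{lem:product}. Let $y\in H\cap gH'g^{-1}$ have infinite order and write $y=fy_0f^{-1}$ with $y_0$ cyclically reduced. Since $y$ fixes $\omega_0$ and $\omega_0'g^{-1}$, the element $y_0$ fixes $\varpi=(\omega_0f,\omega_0'g^{-1}f)$. By Lemma~\ref{lem:pic}(b), $\varpi\in\Delta\times\Delta'$. By Lemma~\ref{lem:product} its stabilizer in $\Omega(\Delta\times\Delta')$ is infinite, so $\varpi$ lies in the component of $\omega_0\omega_0'$. If $e$ is the word of a path from $\varpi$ to $\omega_0\omega_0'$, then $k=fe$ fixes $\omega_0$ and $g^{-1}k$ fixes $\omega_0'$.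 So $k\in H$, $g\in kH'$, and $H\cap gH'g^{-1}=H\cap kH'k^{-1}=k(H\cap H')k^{-1}$.
\end{proof}

From now on points of pictures are named $0,1,2,\dots$ or $0',1',2',\dots$, with base points $0$ and $0'$.

\subsection{The groups of the clasps}
Let $\mathcal F=\langle a\rangle*\langle b\rangle*\langle u\rangle*\langle v\rangle$ with finite orders at least $3$; this is where $p\ge3$ enters the section. Let $n\in\{1,-2\}$, and let $L_{\mathrm b},L_{\mathrm t}\subset\mathcal F$ be generated by the bottom and by the top meridians \eqref{eq:levels} of $Q(n)$.

For $n=1$ we have $\theta u\theta^{-1}=vuv^{-1}$, $\theta v\theta^{-1}=v(uvu^{-1})v^{-1}$ and $\kappa=uvu^{-1}v^{-1}$. So $L_{\mathrm b}=\langle a,b,u,vuv^{-1}\rangle$ and $L_{\mathrm t}=\langle a,b,v,uvu^{-1}\rangle$, and by Lemma~\ref{lem:pic}(c) these are the stabilizers of the base points in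
\[
\begin{array}{lll}
\Delta_{\mathrm b}\colon&0\xrightarrow{v}1,&\text{pins $a,b,u$ at $0$ and $u$ at $1$;}\\
\Delta_{\mathrm t}\colon&0'\xrightarrow{u}1',&\text{pins $a,b,v$ at $0'$ and $v$ at $1'$.}
\end{array}
\]
For $n=-2$ we have $\theta=u^{-1}v^{-1}u^{-1}v^{-1}$, so $\theta u\theta^{-1}=u^{-1}\bigl[(vuv)^{-1}u(vuv)\bigr]u$, $\theta v\theta^{-1}=(uvu)^{-1}v(uvu)$ and $\kappa=v^{-1}u^{-1}v^{-1}u^{-1}vuvu$. So $L_{\mathrm b}=\langle a,b,u,(vuv)^{-1}u(vuv)\rangle$ and $L_{\mathrm t}=\langle a,b,v,(uvu)^{-1}v(uvu)\rangle$, with pictures
\[
\begin{array}{lll}
\Delta_{\mathrm b}\colon&0\xleftarrow{v}1\xleftarrow{u}2\xleftarrow{v}3,&\text{pins $a,b,u$ at $0$ and $u$ at $3$;}\\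
\Delta_{\mathrm t}\colon&0'\xleftarrow{u}1'\xleftarrow{v}2'\xleftarrow{u}3',&\text{pins $a,b,v$ at $0'$ and $v$ at $3'$.}
\end{array}
\]
All four graphs are trees with four pins, so $L_{\mathrm b}$ and $L_{\mathrm t}$ are the free products of the cyclic groups generated by the four listed elements. The meridians \eqref{eq:levels} differ from these elements by inversion and by conjugating one factor by an element of another factor, which is an automorphism of a free product. Hence $L_{\mathrm b}$ and $L_{\mathrm t}$ are the free products of the four cyclic groups generated by the level meridians.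

\begin{lemma}\label{lem:clasp}
Let $n\in\{1,-2\}$ and $g\in\mathcal F$.
\begin{itemize}
\item[(a)] If $g\notin L_{\mathrm b}$, then $L_{\mathrm b}\cap gL_{\mathrm b}g^{-1}$ has no element of infinite order. The same holds for $L_{\mathrm t}$.
\item[(b)] $E:=L_{\mathrm b}\cap L_{\mathrm t}=\langle a\rangle*\langle\kappa\rangle*\langle b\rangle$ with $\kappa$ of infinite order. If $L_{\mathrm b}\cap gL_{\mathrm t}g^{-1}$ contains an element of infinite order, then $g\in kL_{\mathrm t}$ with $k\in L_{\mathrm b}$, and the intersection is $kEk^{-1}$. The same holds with $L_{\mathrm b}$ and $L_{\mathrm t}$ exchanged.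
\end{itemize}
\end{lemma}

\begin{proof}
(a) Consider $\Delta_{\mathrm b}\times\Delta_{\mathrm b}$; the labels $a,b$ are pinned at $00$ only. For $n=1$ the only arrow is $00\xrightarrow{v}11$, and $u$ is pinned at all four points; so $01$ and $10$ are small components. For $n=-2$ the $v$-arrows are $11\to00$, $33\to22$, $13\to02$, $31\to20$, the $u$-arrows are $22\to11$, $02\to01$, $32\to31$, $20\to10$, $23\to13$, and $u$ is pinned at $00,03,30,33$. Besides the diagonal, the components are $23\to13\to02\to01$ and $32\to31\to20\to10$ without pins, the points $12,21$ without pins, and the points $03,30$ with one pin each. All are small. By Lemma~\ref{lem:intersect}, an element of infinite order forces $g\in kL_{\mathrm b}=L_{\mathrm b}$. Exchanging $u$ and $v$ turns $\Delta_{\mathrm b}$ into $\Delta_{\mathrm t}$.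

(b) Consider $\Delta_{\mathrm b}\times\Delta_{\mathrm t}$. Since $\Delta_{\mathrm b}$ has no pin $v$ and $\Delta_{\mathrm t}$ has no pin $u$, the only pins are $a,b$ at $00'$. For $n=1$ the arrows are $00'\xrightarrow{u}01'$, $10'\xrightarrow{u}11'$, $00'\xrightarrow{v}10'$, $01'\xrightarrow{v}11'$. They form a single cycle through all four points, with word $uvu^{-1}v^{-1}=\kappa$. For $n=-2$ the product is shown in Figure~\ref{fig:product}. The component of $00'$ is the cycle $00',01',12',23',33',32',21',10'$, with word $u^{-1}v^{-1}u^{-1}v^{-1}uvuv=\kappa^{-1}$, and the other four components are trees without pins. Lemmas~\ref{lem:pic}(c) and~\ref{lem:intersect} give the first two statements. If $L_{\mathrm t}\cap gL_{\mathrm b}g^{-1}$ has an element of infinite order, so has $L_{\mathrm b}\cap g^{-1}L_{\mathrm t}g$. Hence $g^{-1}=kk'$ with $k\in L_{\mathrm b}$, $k'\in L_{\mathrm t}$, so that $g\in k'^{-1}L_{\mathrm b}$ and $L_{\mathrm t}\cap gL_{\mathrm b}g^{-1}=g(kEk^{-1})g^{-1}=k'^{-1}Ek'$.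
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4,yscale=1.05]
\foreach \a in {0,1,2,3}{\foreach \c in {0,1,2,3}{\node (n\a\c) at (\c,-\a) {$\a\c'$};}}
\foreach \from/\dest in {01/00,03/02,21/10,23/12,31/30,33/32}{\draw[->,thick] (n\from)--(n\dest);}
\foreach \from/\dest in {10/00,12/01,13/03,30/20,32/21,33/23}{\draw[->,thick,dashed] (n\from)--(n\dest);}
\end{tikzpicture}
\caption{The product picture $\Delta_{\mathrm b}\times\Delta_{\mathrm t}$ for the tangle $Q(-2)$. Solid arrows are labeled $u$ and dashed arrows $v$; the only pins are $a$ and $b$ at $00'$. The component of $00'$ is a cycle of length eight, and the other components are trees.}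
\label{fig:product}
\end{figure}

\subsection{The tree of $\Pi$}
By Section~\ref{sec:knots}, $\pi_1(V^\circ)$ is generated by $F(a,b,u,v)$, $F(a_2,b_2,s,r)$ and $\tau$, subject to \eqref{eq:glue} with $x_i^+=\tau x_i\tau^{-1}$. The generators $a,u,a_2,r$ are conjugate to $\mu_A^{\pm1}$ and $b,v,b_2,s$ to $\mu_B^{\pm1}$. So passing to $\Pi$ replaces the two free groups by free products $\mathcal F_1,\mathcal F_2$ of four cyclic groups of orders $p,p,q,q$, with the same identifications. Let $L_1$ be the free product of the groups $\langle x_i\rangle$ (orders $p,p,p,q$) and $L_2$ that of the groups $\langle y_i\rangle$ (orders $p,q,q,q$). The previous subsection shows that $L_1$ and $L_2$ embed in $\mathcal F_1$ as its bottom and top groups. The substitutions \eqref{eq:glue} permute factors and conjugate one factor by an element of another, so they identify $L_2$ with the bottom group of $\mathcal F_2$, and $\tau L_1\tau^{-1}$ with the top group of $\mathcal F_2$. Therefore $\Pi$ is the fundamental group of a graph of groups with two vertices, two edges and stable letter $\tau$.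

Let $Y$ be its Bass--Serre tree. It has base vertices $o_1,o_2$ with stabilizers $\mathcal F_1,\mathcal F_2$, an edge $e_2$ from $o_1$ to $o_2$ with stabilizer $L_2$, and an edge $e_1$ from $o_1$ to $\tau^{-1}o_2$ with stabilizer $L_1$. There are two orbits, or \emph{types}, of vertices and two of edges; adjacent vertices have different types. The edges at $o_j$ of a given type are the $\mathcal F_j$-translates of one edge, whose stabilizer is the bottom or the top group of $\mathcal F_j$. Lemma~\ref{lem:clasp}(a) therefore says:
\begin{equation}\label{eq:star}
\text{an element of infinite order fixes at most one edge of each type at a vertex.}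
\end{equation}
Let $E_j\subset\mathcal F_j$ be the group $E$ of Lemma~\ref{lem:clasp} for $Q_j$, and let $\kappa$ refer to $Q_1$. In these terms $\delta=x_1x_2x_3x_4=a\kappa b=y_1y_2y_3y_4$. Let $P=\langle\delta,\tau\rangle$ be the image of $\pi_1(\partial V)$; the elements $\delta$ and $\tau$ commute.

\begin{lemma}\label{lem:finite}
$\Pi$ has no nontrivial finite normal subgroup.
\end{lemma}

\begin{proof}
Let $R_0$ be a finite normal subgroup. By (T2) it fixes a vertex of $Y$, and by normality all translates of it; so $R_0\subset\mathcal F_j$ for some $j$. In the same way $R_0$ fixes a vertex of $Y(\mathcal F_j)$ and all its translates. No vertex is fixed by $\mathcal F_j$, so $R_0$ fixes two distinct vertices and the path between them. Edge stabilizers of $Y(\mathcal F_j)$ are trivial.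
\end{proof}

\begin{lemma}\label{lem:line}
If $x\in\Pi$ has infinite order and fixes a bi-infinite line $\ell\subset Y$ pointwise, then $x$ is conjugate in $\Pi$ to a power of $\delta$.
\end{lemma}

\begin{proof}
By \eqref{eq:star}, the two edges of $\ell$ at each vertex have different types. After conjugation, $\ell$ passes through $o_1$ along $e_1$ and $ge_2$ with $g\in\mathcal F_1$. By Lemma~\ref{lem:clasp}(b), $ge_2=ke_2$ with $k\in L_1$, and $k$ fixes $e_1$; conjugating by $k^{-1}$, we may assume that $\ell$ contains $e_1$ and $e_2$. Then $x\in E_1$. We now follow $\ell$ one step further in each direction.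

\emph{Across $e_2$.} At $o_2$ the element $x$ fixes $e_2$ and an edge of the other type. By Lemma~\ref{lem:clasp}(b) for $Q_2$, $x\in kE_2k^{-1}$ with $k\in L_2$. In $L_2$ we have $E_1=\langle y_1,y_2y_3,y_4\rangle$ and, by \eqref{eq:glue}, $E_2=\langle z_1,z_2z_3,z_4\rangle=\langle y_1,y_2y_4,y_4^{-1}y_3y_4\rangle$. Pictures over $L_2$:
\[
\begin{array}{lll}
E_1\colon&0\xrightarrow{y_2}1\xrightarrow{y_3}0,&\text{pins $y_1,y_4$ at $0$;}\\
E_2\colon&0'\xrightarrow{y_2}1'\xrightarrow{y_4}0',&\text{pins $y_1$ at $0'$ and $y_3$ at $1'$;}\\
\text{product}\colon&00'\xrightarrow{y_2}11'\xrightarrow{y_3}01'\xrightarrow{y_4}00',&\text{pin $y_1$ at $00'$; $10'$ isolated.}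
\end{array}
\]
By Lemma~\ref{lem:intersect}, $x$ is conjugate in $E_1$ into $J_2=\langle y_1,y_2y_3y_4\rangle=\langle a,\kappa b\rangle$.

\emph{Across $e_1$.} At $o_2$ the element $\tau x\tau^{-1}$ fixes $\tau e_1$, whose stabilizer is the top group of $\mathcal F_2$, and an edge of the other type. By the exchanged version of Lemma~\ref{lem:clasp}(b), $x\in kE_2^*k^{-1}$ with $k\in L_1$ and $E_2^*=\tau^{-1}E_2\tau$. By \eqref{eq:glue}, conjugation by $\tau^{-1}$ takes $(w_1,w_2,w_3,w_4)$ to $(x_2,x_2^{-1}x_1x_2,x_3,x_4)$. Since $E_2=\langle w_1,w_2w_3,w_4\rangle$, we get $E_2^*=\langle x_2,x_2^{-1}x_1x_2x_3,x_4\rangle=\langle x_2,x_1x_2x_3,x_4\rangle$, while $E_1=\langle x_1,x_2x_3,x_4\rangle$. Pictures over $L_1$: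
\[
\begin{array}{lll}
E_1\colon&0\xrightarrow{x_2}1\xrightarrow{x_3}0,&\text{pins $x_1,x_4$ at $0$;}\\
E_2^*\colon&0'\xrightarrow{x_1}1'\xrightarrow{x_2}2'\xrightarrow{x_3}0',&\text{pins $x_2,x_4$ at $0'$;}\\
\text{product}\colon&00'\xrightarrow{x_1}01'\xrightarrow{x_2}12'\xrightarrow{x_3}00'\xrightarrow{x_2}10',&\text{pin $x_4$ at $00'$; $02',11'$ isolated.}
\end{array}
\]
So $x$ is conjugate in $E_1$ into $J_1=\langle x_1x_2x_3,x_4\rangle=\langle a\kappa,b\rangle$.

\emph{Both conditions.} A conjugate of $x$ lies in $J_2\cap gJ_1g^{-1}$ for some $g\in E_1$. Pictures over $E_1=\langle a\rangle*\langle\kappa\rangle*\langle b\rangle$: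
\[
\begin{array}{lll}
J_2\colon&0\xrightarrow{\kappa}1\xrightarrow{b}0,&\text{pin $a$ at $0$;}\\
J_1\colon&0'\xrightarrow{a}1'\xrightarrow{\kappa}0',&\text{pin $b$ at $0'$;}\\
\text{product}\colon&00'\xrightarrow{a}01'\xrightarrow{\kappa}10'\xrightarrow{b}00',&\text{no pins; $11'$ isolated.}
\end{array}
\]
By Lemma~\ref{lem:intersect}, $x$ is conjugate into $J_2\cap J_1=\langle a\kappa b\rangle=\langle\delta\rangle$.
\end{proof}

\begin{lemma}\label{lem:central}
For $k\ne0$ the centralizer of $\delta^k$ in $\Pi$ is $P$.
\end{lemma}

\begin{proof}
We first find the centralizer in $L_1$. In the tree $Y(L_1)$ the element $\delta=x_1x_2x_3x_4$ moves the path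
\[
1,\ \langle x_1\rangle,\ x_1,\ x_1\langle x_2\rangle,\ x_1x_2,\ x_1x_2\langle x_3\rangle,\ x_1x_2x_3,\ x_1x_2x_3\langle x_4\rangle,\ \delta
\]
end to end without backtracking. So $\delta$ is hyperbolic with translation length $8$, and along its axis the cosets of $\langle x_1\rangle,\dots,\langle x_4\rangle$ occur in cyclic order. By (T1), an element $c\in L_1$ that commutes with $\delta^k$ translates this axis. It takes cosets of $\langle x_i\rangle$ to cosets of $\langle x_i\rangle$, so its translation length is a multiple of $8$. Then some $c\delta^{-j}$ fixes an edge and is trivial. So the centralizer of $\delta^k$ in $L_1$ is $\langle\delta\rangle$.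

In $Y$, the element $\delta\in L_1\cap L_2$ fixes $e_1$ and $e_2$, hence all edges $\tau^je_1,\tau^je_2$. These edges form the path $\dots,\tau^{-1}o_2,o_1,o_2,\tau o_1,\tau o_2,\dots$, which is a line $\ell_0$ because consecutive edges have different types, and $\tau$ translates $\ell_0$ by $2$. The fixed set of $\delta^k$ is a subtree containing $\ell_0$, so by \eqref{eq:star} it equals $\ell_0$. An element $c$ of the centralizer preserves $\ell_0$. It is not a reflection, since a reflection in a vertex exchanges edges of different types and a reflection in the midpoint of an edge exchanges vertices of different types; and its translation length is even. So some $\tau^{-j}c$ fixes $\ell_0$ pointwise, lies in $L_1$, and commutes with $\delta^k$. Hence $c\in P$. Conversely $P$ is abelian and contains $\delta^k$.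
\end{proof}

\begin{proposition}\label{prop:hyp}
$K_{p,q}$ is a hyperbolic knot.
\end{proposition}

\begin{proof}
\emph{Every subgroup $Z\cong\mathbb Z^2$ of $\pi$ is peripheral.} Knot exteriors are aspherical, so $\pi$ is torsion-free. By the Kurosh theorem a subgroup of a free product is a free product of a free group and of subgroups of conjugates of the factors; so a torsion-free subgroup of $\mathcal F_j$ is free. Hence the vertex stabilizers of $\pi$ on $Y$ are free, and $Z$ fixes no vertex. By (T2), $Z$ contains a hyperbolic element, and by (T1) it acts on the axis by translations. The resulting homomorphism $Z\to\mathbb Z$ has a kernel, so some $x\in Z\setminus\{1\}$ fixes the axis pointwise. By Lemmas~\ref{lem:line} and~\ref{lem:central}, $Z$ lies in the centralizer of $x$, which is $\gamma P\gamma^{-1}$ for some $\gamma\in\Pi$. Since $\delta$ generates $G$, we have $\Pi=\pi P$ and may take $\gamma\in\pi$. So $Z$ is conjugate in $\pi$ into $P\cap\pi$, which is the image of $\pi_1(\partial X)=\ker(\pi_1(\partial V)\to G)$.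

\emph{The knot is nontrivial,} since its genus is positive by Proposition~\ref{prop:genus}. In particular $\partial X$ is incompressible.

\emph{The knot is not a satellite.} The group of an incompressible torus in $X$ is conjugate into $\pi_1(\partial X)$. As $X$ and $\partial X$ are aspherical, the torus is homotopic into $\partial X$. In a compact irreducible $3$-manifold with incompressible boundary, an incompressible torus homotopic into the boundary is parallel to the boundary \cite[Prop.~5.4]{Wal}. So $X$ contains no companion torus.

\emph{The knot is not a torus knot.} The group of a nontrivial torus knot is $\langle\xi_1,\xi_2\mid\xi_1^m=\xi_2^n\rangle$ with $m,n\ge2$ coprime, say $n\ge3$. Its center is infinite cyclic, generated by $\xi_1^m$, with quotient $\mathbb Z_m*\mathbb Z_n$, and a peripheral subgroup is generated by $\xi_1^m$ and a meridian $\xi_1^i\xi_2^j$ with $in+jm=1$. The images $x,y$ of $\xi_1^i,\xi_2^j$ generate the two factors, and the peripheral subgroup maps onto $\langle xy\rangle$. The cyclically reduced word $xyx^{-1}y^{-1}$ has infinite order, so a lift of it and the center generate a subgroup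 $\mathbb Z^2$. If this subgroup were peripheral, $xyx^{-1}y^{-1}$ would be conjugate to a power $(xy)^l$, $l\neq0$. Conjugate cyclically reduced words of length at least $2$ are cyclic permutations of each other. But the syllables of $(xy)^l$ in $\mathbb Z_n$ are all equal, whereas $xyx^{-1}y^{-1}$ contains $y$ and $y^{-1}\ne y$.

By Thurston's theorem, $K_{p,q}$ is hyperbolic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Hyperbolicity, the genus and the degree bound are Propositions~\ref{prop:hyp}, \ref{prop:genus} and~\ref{prop:degree}. Since $S_1$ has minimal genus, $4g(K_{p,q})-2=-2\chi(S_1)$, and Proposition~\ref{prop:degree} gives $4g(K_{p,q})-2-\deg\mathcal T_{K_{p,q}}\ge4(p-2)$. For $(p,q)=(3,5)$ we get $2g-1=27$ and $\deg\mathcal T_{K_{3,5}}\le54-4=50$, as in Example~\ref{ex:35}.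
\end{proof}

\begin{thebibliography}{9}

\bibitem{AD}
Ian Agol and Nathan M. Dunfield, \emph{Certifying the Thurston norm via $\mathrm{SL}(2,\mathbb C)$-twisted homology}, arXiv:1501.02136 (2015).

\bibitem{DFJ}
Dunfield, Friedl and Jackson, \emph{Twisted Alexander polynomials of hyperbolic knots}, Exp. Math. 21 (2012).

\bibitem{Wal}
Waldhausen (1968).

\end{thebibliography}
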